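# Pointwise convergence along contractions of a Riesz product

## 1. A wave that stays half-absorbed at many scales

Write $e(x)=e^{2\pi i x}$ and multiply out
$$P_2(x)=(1+\cos 2\pi x)(1+\cos 6\pi x)=\bigl(1+\tfrac12e(x)+\tfrac12e(-x)\bigr)\bigl(1+\tfrac12e(3x)+\tfrac12e(-3x)\bigr).$$
There are nine products of terms, and they land on the nine different frequencies $-4,\dots,4$. The coefficient at $0$ is $1$, at $\pm1$ and $\pm3$ it is $\frac12$, and at $\pm2=\pm(3-1)$ and $\pm4=\pm(3+1)$ it is $\frac14$. Multiply by a third factor $1+\cos 18\pi x$. The old coefficients do not change, and new ones appear at $5,\dots,13$ and their negatives; for instance $5=9-3-1$ gets $\frac18$. In general $P_N(x)=\prod_{k=1}^N(1+\cos(2\pi 3^{k-1}x))$ is a nonnegative function with integral $1$ over $[0,1]$. Each integer $n$ with $|n|\le\frac{3^N-1}2$ is written in exactly one way as $\sum_{j<N}\varepsilon_j3^{j}$ with $\varepsilon_j\in\{-1,0,1\}$ (balanced ternary), and the coefficient of $P_N$ at $n$ is $2^{-d(n)}$, where $d(n)$ is the number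 of nonzero digits $\varepsilon_j$. As $N\to\infty$ the measures $P_N\,dx$ converge weakly to a probability measure $\mu$ on $[0,1]$ with $\hat\mu(n)=2^{-d(n)}$ for all integers $n$. In particular $\hat\mu(3^j)=\frac12$ for every $j\ge0$.

Now use $\mu$, shrunk by a factor $t$, to average functions:
$$f\ \longmapsto\ \int f(x-ty)\,d\mu(y).$$
On a pure wave $f(x)=e(\xi x)$ the result is $\hat\mu(t\xi)\,e(\xi x)$. Take $\xi=3^N$ and $t=3^{-b}$ with $b=0,1,\dots,N$. The multiplier is $\hat\mu(3^{N-b})=\frac12$ each time: at $N+1$ consecutive triadic scales the wave is exactly halved, neither suppressed nor reproduced. Compare this with Lebesgue measure on $[0,1]$ in place of $\mu$. Then the average is $t^{-1}\int_{x-t}^xf$, and at these same scales the multiplier is $\int_0^1e(-3^{N-b}y)\,dy=0$: the wave is killed.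

For Lebesgue measure, Lebesgue's differentiation theorem says that the averages converge to $f$ almost everywhere as $t\to0$. The measure $\mu$ above is singular, so that theorem says nothing about it. The question, posed in Andrew Parrish, Joseph Rosenblatt, "Pointwise Convergence of Sequences of Singular Measures", arXiv:2407.09406 (2024), asks for less than convergence along all $t\to0$: for measures like this $\mu$, can we choose *one* sequence $t_k\to0$ such that the averages at the scales $t_k$ converge to $f$ almost everywhere, for *all* $f\in L^2(\mathbb R)$ at once? We shall see that the answer is yes, that the scales $3^{-b}$ are treacherous for the natural method, and that for a general measure without atoms the answer can be no.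

## 2. Contractions, Rajchman measures, Riesz products

**Conventions.** For a probability measure $\mu$ on $\mathbb R$ let $\hat\mu(\xi)=\int e(-\xi x)\,d\mu(x)$; this is continuous, bounded by $1$, and $|\hat\mu|$ is even. Convolution is $\nu*f(x)=\int f(x-y)\,d\nu(y)$. For $t>0$ let $\varphi_t(x)=t^{-1}e^{-\pi x^2/t^2}$, so $\widehat{\varphi_t}(\xi)=e^{-\pi t^2\xi^2}$. On $(0,\infty)$ let $m$ be the measure $dr/r$; it is Lebesgue measure in the variable $\log r$, and is invariant under $r\mapsto cr$ and $r\mapsto c/r$.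

**Definition (contraction).** For a Borel probability measure $\mu$ on $\mathbb R$ and $t>0$, $C_t\mu$ is the image of $\mu$ under $x\mapsto tx$. So $C_t\mu(E)=\mu(t^{-1}E)$, $\int g\,d(C_t\mu)=\int g(tx)\,d\mu(x)$, and $C_t\mu*f(x)=\int f(x-ty)\,d\mu(y)$.

For example, $C_t\delta_1=\delta_t$, and if $\mu$ is Lebesgue measure on $[0,1]$ then $C_t\mu$ is uniform on $[0,t]$. Always $\widehat{C_t\mu}(\xi)=\hat\mu(t\xi)$. By Minkowski's inequality $\|C_t\mu*f\|_p\le\|f\|_p$ for $1\le p\le\infty$, and on $L^2$ the operator is multiplication of $\hat f(\xi)$ by $\hat\mu(t\xi)$. If $t_k\to0$, then $\|C_{t_k}\mu*f-f\|_1\to0$ for every $f\in L^1(\mathbb R)$; only the pointwise question is delicate.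

**Definition (Rajchman measure).** A probability measure $\mu$ is Rajchman if $\hat\mu(\xi)\to0$ as $|\xi|\to\infty$. For a measure on $[0,1]$ this is equivalent to $\hat\mu(n)\to0$ along the integers.

By the Riemann–Lebesgue lemma every absolutely continuous probability measure is Rajchman. The measure of Section 1 is not, since $\hat\mu(3^j)=\frac12$ for all $j\ge 0$.

**Definition (Riesz product).** Let $n_1<n_2<\cdots$ be positive integers with $n_{k+1}\ge3n_k$, and let $a_k\in[-1,1]$. The Riesz product $\mu$ is the weak-* limit of the probability measures $\prod_{k=1}^N(1+a_k\cos(2\pi n_kx))\,dx$ on $[0,1]$, regarded as a probability measure on $\mathbb R$ supported in $[0,1]$.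

Section 1 is the case $n_k=3^{k-1}$, $a_k=1$. We recall the facts we need, with proofs.

*Lacunarity.* Since $n_j\le 3^{-(J-j)}n_J$ for $j<J$,
$$\sum_{j<J}n_j<\tfrac12n_J.\tag{1}$$
Hence a sum $\sum_j\varepsilon_jn_j$ with finitely many nonzero $\varepsilon_j\in\{-1,0,1\}$, the largest index used being $J$, has absolute value greater than $n_J-\frac12n_J=\frac12n_J$. Representations of an integer as such a sum are unique: the difference of two distinct ones would be a relation $\sum_{j\le J}\kappa_jn_j=0$ with $|\kappa_j|\le2$ and $\kappa_J\ne0$, giving $n_J\le2\sum_{j<J}n_j<n_J$.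

*Fourier coefficients.* Expand the partial products using $1+a\cos(2\pi nx)=1+\frac a2e(nx)+\frac a2e(-nx)$. By uniqueness no two terms share a frequency. So the constant coefficient is $1$ (the partial products really are probability densities), and each Fourier coefficient is eventually constant in $N$. Hence the weak limit exists on the circle $\mathbb R/\mathbb Z$, and for $n\in\mathbb Z$
$$\hat\mu(n)=\prod_{\varepsilon_j\ne0}\frac{a_j}2\ \text{ if } n=\sum_j\varepsilon_jn_j,\qquad \hat\mu(n)=0\ \text{ if $n$ has no such representation.}\tag{2}$$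
Let $S_q$ be the set of integers $\sum_j\varepsilon_jn_j$, $\varepsilon_j\in\{-1,0,1\}$, with at most $q$ nonzero $\varepsilon_j$. If $p$ of the $\varepsilon_j$ are nonzero then $|\hat\mu(n)|\le2^{-p}$, so for $n\in\mathbb Z$
$$|\hat\mu(n)|>2^{-q-1}\ \Longrightarrow\ n\in S_q.\tag{3}$$

*No atoms.* By Wiener's lemma on the circle, the sum of squares of the masses of atoms is the limit of $\frac1{2N+1}\sum_{|n|\le N}|\hat\mu(n)|^2$. Take $N=\lfloor n_J/2\rfloor$, so $2N+1\ge n_J\ge3^{J-1}$. A representable $n$ with $|n|\le n_J/2$ uses only indices below $J$, so the sum is at most $\prod_{j<J}(1+\frac{a_j^2}2)\le(\frac32)^{J-1}$ and the average is at most $2^{-(J-1)}\to0$. Thus the limit on the circle has no atoms. In particular the point $0\equiv1$ has no mass, so on $[0,1]$ every weak-* subsequential limit of the partial products gives no mass to $0$ or $1$ and agrees with the circle limit on $(0,1)$. So the limit on $[0,1]$ exists, has no atoms, and $\mu(\{1\})=0$.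

It is also known that a Riesz product is Rajchman if and only if $a_k\to0$, and that a non-Rajchman Riesz product is singular to Lebesgue measure. We shall not use these two facts. The main result covers all Riesz products.

**Theorem A.** Let $\mu$ be a Riesz product measure ($n_{k+1}\ge3n_k$, $a_k\in[-1,1]$). There are $\rho_k\in(0,\frac14]$, depending only on $\mu$, such that the following holds for all positive $\tau_k$ with $\tau_1\le1$ and $\tau_{k+1}\le\rho_k\tau_k$. If $\theta_1,\theta_2,\dots$ are independent and uniform on $[\frac12,1]$ and $t_k=\theta_k\tau_k$, then almost surely: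

1. $\sum_k\|C_{t_k}\mu*f-\varphi_{t_k}*f\|_2^2\le A\|f\|_2^2$ for all $f\in L^2(\mathbb R)$, with $A<\infty$; with probability at least $\frac12$ one may take $A=12$.
2. $C_{t_k}\mu*f\to f$ a.e. for all $f\in L^2(\mathbb R)$, and even for all $f\in L^2_{\mathrm{loc}}(\mathbb R)$ (hence for all $f\in L^p$, $2\le p\le\infty$).
3. $\|\sup_k|C_{t_k}\mu*f|\|_p\le B_p\|f\|_p$ for $2\le p\le\infty$.

In particular, for every Riesz product, and so for every non-Rajchman one, there is a sequence $t_k\to0$, $t_k>0$, with $C_{t_k}\mu*f\to f$ a.e. for all $f\in L^2(\mathbb R)$.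

## 3. Comparison with Gaussians, and the scales $3^{-b}$

The sensible first approach: the Gaussian averages $\varphi_{t_k}*f$ converge a.e., so try to show that $C_{t_k}\mu*f-\varphi_{t_k}*f$ is square-summable in $k$. By Plancherel this is a question about one numerical function of $\xi$.

**Lemma 1.** Let $\mu$ be a probability measure on $\mathbb R$, $t_k>0$, $t_k\to0$, and suppose
$$\sum_k|\hat\mu(t_k\xi)-e^{-\pi t_k^2\xi^2}|^2\le A<\infty\qquad(\xi\in\mathbb R).\tag{4}$$
Then $\sum_k\|C_{t_k}\mu*f-\varphi_{t_k}*f\|_2^2\le A\|f\|_2^2$ for $f\in L^2$; $\|\sup_k|C_{t_k}\mu*f|\|_p\le B_p\|f\|_p$ for $2\le p\le\infty$; and $C_{t_k}\mu*f\to f$ a.e. for $f\in L^p$, $2\le p\le\infty$. If moreover $\mathrm{supp}\,\mu\subset[0,1]$ and all $t_k\le1$, the a.e. convergence holds for all $f\in L^2_{\mathrm{loc}}$.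

*Proof.* Write $T_kf=C_{t_k}\mu*f$.

**Step 1 (convergence on $L^2$).** Plancherel and (4) give the first inequality. Integrating term by term, $\sum_k|T_kf-\varphi_{t_k}*f|^2$ has finite integral, so it is finite a.e., and $T_kf-\varphi_{t_k}*f\to0$ a.e. By Lebesgue's theorem for Gaussian kernels $\varphi_{t_k}*f\to f$ a.e. So $T_kf\to f$ a.e.

**Step 2 (maximal inequality).** The kernel $\varphi_t$ is a probability density, even and decreasing in $|x|$, hence a mixture of normalized indicators of intervals centered at $0$. So $|\varphi_t*f|\le Mf$ with $M$ the Hardy–Littlewood maximal operator, and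
$$\sup_k|T_kf|\le Mf+\Bigl(\sum_k|T_kf-\varphi_{t_k}*f|^2\Bigr)^{1/2}.$$
The right side is bounded on $L^2$. The sublinear operator $f\mapsto\sup_k|T_kf|$ is also bounded by $\|f\|_\infty$ on $L^\infty$, and Marcinkiewicz interpolation gives all $2\le p\le\infty$.

**Step 3 (convergence on $L^p$, $2\le p<\infty$).** Given $f\in L^p$, pick $g\in L^2\cap L^p$. Since $T_kg\to g$ a.e., $\limsup_k|T_kf-f|\le\sup_k|T_k(f-g)|+|f-g|$, whose $L^p$ norm is at most $(B_p+1)\|f-g\|_p$. This can be made arbitrarily small, so the $\limsup$ is $0$ a.e.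

**Step 4 (convergence on $L^\infty$).** Fix $N$ and $N'>N+1$. For $x\in(-N,N)$, $|x-t_ky|>N'$ forces $|y|>1/t_k$. So $|T_k(f1_{|\cdot|>N'})(x)|\le\|f\|_\infty\,\mu(|y|>1/t_k)\to0$, while $f1_{[-N',N']}\in L^2$ is covered by Step 1. Hence $T_kf\to f$ a.e. on $(-N,N)$, for every $N$.

**Step 5 (local version).** Let $\mathrm{supp}\,\mu\subset[0,1]$, $t_k\le1$, $f\in L^2_{\mathrm{loc}}$. For $x\in(-N,N)$ only values of $f$ on $[x-1,x]$ enter $T_kf(x)$. So on $(-N,N)$ we have $T_kf=T_k(f1_{[-N-1,N]})$, and Step 1 applies. $\square$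

So everything hinges on (4). Its terms are of three kinds: $t_k|\xi|$ tiny, $t_k|\xi|$ near $1$, $t_k|\xi|$ large. The first two are under control for any $\mu$ if $t_k$ decreases fast enough.

**Lemma 2.** Let $\mu$ be a probability measure, and let $\eta_l\in(0,1]$ be such that $|\hat\mu(x)-1|\le2^{-l}$ and $1-e^{-\pi x^2}\le2^{-l}$ for $|x|\le\eta_l$. Suppose $t_l/t_{l+1}\ge2$ and $t_{l+1}/t_l\le\eta_{l+1}$ for all $l\ge1$. For $\xi\ne0$ let $k_0$ be the number of $k$ with $t_k|\xi|\ge1$. Then
$$\sum_k|\hat\mu(t_k\xi)-e^{-\pi t_k^2\xi^2}|^2\le\tfrac{28}3+2\sum_{k<k_0}|\hat\mu(t_k\xi)|^2.\tag{5}$$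

*Proof.* Such $\eta_l$ exist for every $\mu$ by continuity at $0$. Since $t_k$ decreases to $0$, $k_0$ is finite and $t_k|\xi|\ge1$ exactly for $k\le k_0$.

**Step 1 (tiny arguments).** If $k\ge k_0+2$, then $t_{k-1}|\xi|<1$, so $t_k|\xi|\le\eta_k$, and both $\hat\mu(t_k\xi)$ and the Gaussian are within $2^{-k}$ of $1$. The term is at most $(2\cdot2^{-k})^2=4^{1-k}$. As $k\ge2$, these terms add up to at most $\frac13$.

**Step 2 (the transition).** For $k\in\{k_0,k_0+1\}$ each term is at most $4$; together at most $8$.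

**Step 3 (large arguments).** If $k<k_0$, use $|a-b|^2\le2|a|^2+2|b|^2$. As $t_k|\xi|\ge2^{k_0-k}t_{k_0}|\xi|\ge2^{k_0-k}$, the Gaussians contribute at most $2\sum_{j\ge1}e^{-2\pi4^j}<1$. Adding up, $\frac13+8+1=\frac{28}3$. $\square$

**The Rajchman case.** Suppose $\mu$ is Rajchman. Choose $R_l\ge1$ with $|\hat\mu(x)|\le2^{-l}$ for $x\ge R_l$, and let $(t_k)$ be positive with $t_l/t_{l+1}\ge\max(2,R_l)$ and $t_{l+1}/t_l\le\eta_{l+1}$. For $k<k_0$ we have $t_k|\xi|=\frac{t_k}{t_{k+1}}\,t_{k+1}|\xi|\ge R_k$, so the last sum in (5) is at most $\sum_k4^{-k}=\frac13$, and (4) holds with $A=\frac{28}3+\frac23=10$ (for $\xi=0$ all terms vanish). Every sufficiently fast sequence works.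

**Where this stops.** Take $\mu$ from Section 1 and $t_k=3^{-b_k}$ with integers $0\le b_1<b_2<\cdots$ increasing as fast as you please. Given $K$, let $\xi=3^N$ with $N\ge b_K$. For $k\le K$ we have $\hat\mu(t_k\xi)=\hat\mu(3^{N-b_k})=\frac12$, while the Gaussian is at most $e^{-\pi}<0.05$. So each of these $K$ terms of (4) exceeds $(0.45)^2>\frac15$, and the sum exceeds $K/5$. Since $K$ is arbitrary, (4) fails for every $A$; and so does the square function inequality itself, as one sees by taking $\hat f$ supported very near $\xi$. Speed alone does not help. (This does not say that a.e. convergence fails along $3^{-b_k}$; it says that this method cannot prove it.) The trouble comes entirely from the large arguments $k<k_0$.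

## 4. Random dilations, one function at a time

The bad scales in the example are in perfect resonance with the frequencies $3^j$. A natural reaction is to spoil the resonance by a random factor: $t_k=\theta_k\tau_k$ with $\theta_k$ independent and uniform on $[\frac12,1]$. Let us see how far plain averaging goes. It uses only that $\mu$ has no atoms.

By Wiener's lemma on the line, $\frac1{2Z}\int_{-Z}^Z|\hat\mu|^2\to\sum_x\mu(\{x\})^2=0$. For $Z=\tau_k|\xi|$,
$$E|\hat\mu(\theta_k\tau_k\xi)|^2=2\int_{1/2}^1|\hat\mu(\theta Z)|^2\,d\theta=\frac2Z\int_{Z/2}^Z|\hat\mu|^2\longrightarrow0\qquad(Z\to\infty).$$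
Choose $S_l\ge1$ so that this is at most $2^{-l}$ for $Z\ge S_l$, and take $\tau_l/\tau_{l+1}\ge\max(4,S_l,2/\eta_{l+1})$. Then $t_l/t_{l+1}\ge\tau_l/(2\tau_{l+1})\ge2$ and $t_{l+1}/t_l\le2\tau_{l+1}/\tau_l\le\eta_{l+1}$, so (5) holds. Let $\kappa$ be the number of $k$ with $\tau_k|\xi|\ge1$; then $k_0\le\kappa$, and for $k<\kappa$ we have $\tau_k|\xi|\ge S_k\tau_{k+1}|\xi|\ge S_k$. Taking expectations in (5), for every $\xi\neq 0$,
$$E\sum_k|\hat\mu(t_k\xi)-e^{-\pi t_k^2\xi^2}|^2\le\tfrac{28}3+2\sum_k2^{-k}\le12.$$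
Integrate against $|\hat f(\xi)|^2$: for each fixed $f\in L^2$, $E\sum_k\|C_{t_k}\mu*f-\varphi_{t_k}*f\|_2^2\le12\|f\|_2^2$, so almost surely $C_{t_k}\mu*f\to f$ a.e.

This is not what was asked. The exceptional null set of sequences depends on $f$, and $L^2$ is uncountable. We may treat a countable dense family of $f$ at once, but passing from a dense family to all $f$ needs a maximal inequality, and the bound above is only an average over sequences. The expectation bounds the sum in (4) for each $\xi$ with high probability, not for all $\xi$ simultaneously. This gap is real.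

**Theorem C (continuity alone is not enough).** There is a probability measure $\mu$ on $[0,1]$ without atoms such that for no sequence $t_k\to0$, $t_k>0$, does $C_{t_k}\mu*f\to f$ a.e. hold for all $f\in L^2(\mathbb R)$.

For this $\mu$, by what we just did, each single $f$ is fine for almost every random choice; yet no choice serves all $f$. So some property of Riesz products beyond the absence of atoms must be used. Theorem C is proved in Section 8.

## 5. Quotients of large frequencies

Look again at the sum $\sum_{k<k_0}|\hat\mu(t_k\xi)|^2$ in (5). Call $k$ *large for* $\xi$ if $k<k_0$ and $|\hat\mu(t_k\xi)|>2^{-k}$. The indices that are not large contribute at most $\sum4^{-k}=\frac13$. If only one index is large, it contributes at most $1$, harmless. Damage needs at least two large indices $k<l$ for the same $\xi$. But then $u=t_k|\xi|$ and $v=t_l|\xi|$ are both places where $|\hat\mu|$ is not small, and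
$$\frac{t_k}{t_l}=\frac uv .$$
The frequency $\xi$ has canceled. Whether two indices can ever be simultaneously large is therefore controlled by a condition on the ratio $t_k/t_l$ alone: uncountably many $\xi$ are replaced by countably many pairs $(k,l)$, and Borel–Cantelli can handle those. In the example of Section 3 the ratios $3^{b_l-b_k}$ are exactly quotients of frequencies $3^i,3^j$, so the bad event always occurs.

**Definition (quotient set).** For a probability measure $\mu$ on $\mathbb R$ and $\delta>0$, $R\ge 1$, let $\Lambda_\delta=\{x>0:|\hat\mu(x)|>\delta\}$ and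
$$Q_{\delta,R}=\{u/v:\ u,v\in\Lambda_\delta,\ v\ge R\}.$$
The set $\Lambda_\delta$ is open, and $Q_{\delta,R}$ is a union of dilates $v^{-1}\Lambda_\delta$, hence open and measurable. Both sets grow when $\delta$ decreases.

For $\mu=\delta_1$ we have $|\hat\mu|=1$, so for $\delta<1$ the set $Q_{\delta,R}$ is all of $(0,\infty)$. For a Rajchman measure $Q_{\delta,R}=\emptyset$ once $R$ is large. To see what to expect for Section 1, consider a model: suppose $\Lambda_\delta$ were $\bigcup_{j\ge0}(3^j-1,3^j+1)\cap(0,\infty)$. Let $R\ge21$ and $r=u/v\ge1$ with $|u-3^i|<1$, $|v-3^j|<1$, $v\ge R$. Then $3^j>R-1\ge 20$, and $u\ge v$ gives $3^j-3^i<2$, so $i\ge j\ge3$. Since $|\log(1+x)|\le2|x|$ for $|x|\le\frac13$, $\log u$ is within $2\cdot3^{-i}$ of $i\log3$ and $\log v$ within $2\cdot3^{-j}$ of $j\log3$. So $\log r$ is within $4\cdot3^{-j}<4/(R-1)$ of a multiple of $\log3$. A window $[\log X,\log2X]$ widened by $4/(R-1)$ on both sides has length at most $\log2+\frac{8}{20}<\log3$, so at most one multiple matters, and the set of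 such $r$ in $[X,2X]$ has $m$-measure at most $8/(R-1)$. This tends to $0$ as $R\to\infty$, uniformly in $X\ge1$. That is the property we isolate.

**Theorem B (criterion).** Let $\mu$ be a probability measure on $\mathbb R$ such that
$$\textbf{(T)}\qquad\lim_{R\to\infty}\ \sup_{X\ge1}\ m\bigl(Q_{\delta,R}\cap[X,2X]\bigr)=0\quad\text{for every }\delta>0.$$
Then the conclusions of Theorem A hold for $\mu$: there are $\rho_k\in(0,\frac14]$ depending only on $\mu$ such that, for $\tau_k,\theta_k,t_k$ as in Theorem A, almost surely items 1 and 3 hold and $C_{t_k}\mu*f\to f$ a.e. for all $f\in L^p$, $2\le p\le\infty$; and also for all $f\in L^2_{\mathrm{loc}}$ if $\mathrm{supp}\,\mu\subset[0,1]$. Rajchman measures satisfy (T) trivially.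

Theorem A follows from Theorem B once (T) is verified for Riesz products.

## 6. From (T) to the square function bound

*Proof of Theorem B.*

**Step 1 (constants).** We fix how fast $\tau_k$ must decrease, so that Lemma 2 applies and large arguments are pushed beyond the threshold in (T). By (T) choose $R_l\ge1$ with
$$m\bigl(Q_{2^{-l},R_l}\cap[X,2X]\bigr)\le\frac{2^{-l-1}}l\qquad(X\ge1).\tag{6}$$
Choose $\eta_l\in(0,1]$ as in Lemma 2, and put $\rho_l=\frac12\min(\frac12,R_l^{-1},\eta_{l+1})\le\frac14$. If $\tau_{l+1}\le\rho_l\tau_l$ and $t_l=\theta_l\tau_l$ with $\theta_l\in[\frac12,1]$, then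
$$\frac{t_l}{t_{l+1}}\ge\frac{\tau_l}{2\tau_{l+1}}\ge\frac1{2\rho_l}\ge\max(2,R_l),\qquad\frac{t_{l+1}}{t_l}\le\frac{2\tau_{l+1}}{\tau_l}\le2\rho_l\le\eta_{l+1}.\tag{7}$$
So the hypotheses of Lemma 2 hold, whatever the $\theta_l$; also $t_k\le\tau_1\le1$ and $t_k\to0$.

**Step 2 (the bad events are rare).** We bound the probability that a ratio falls into the quotient set. For $l\ge2$ let $B_l$ be the event that $t_k/t_l\in Q_{2^{-l},R_l}$ for some $k<l$. Fix $k<l$ and condition on $\theta_k$; then $\theta_l$ is still uniform on $[\frac12,1]$. Write $t_k/t_l=X/\theta_l$ with $X=t_k/\tau_l\ge\tau_k/(2\tau_l)\ge1$. As $\theta$ runs over $[\frac12,1]$, $r=X/\theta$ runs over $[X,2X]$ and $d\theta/\theta$ becomes $dr/r$. Hence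
$$P\bigl(X/\theta_l\in Q_{2^{-l},R_l}\bigr)=2\int_{1/2}^11_{\{X/\theta\in Q_{2^{-l},R_l}\}}\,d\theta\le2\int_{1/2}^11_{\{X/\theta\in Q_{2^{-l},R_l}\}}\,\frac{d\theta}\theta=2m\bigl(Q_{2^{-l},R_l}\cap[X,2X]\bigr)\le\frac{2^{-l}}l.$$
Summing over the fewer than $l$ values of $k$ gives $P(B_l)\le2^{-l}$. By Borel–Cantelli, almost surely there is $l_1\ge1$ such that no $B_l$ with $l\ge\max(l_1,2)$ occurs. Since $\sum_{l\ge2}2^{-l}=\frac12$, with probability at least $\frac12$ no $B_l$ occurs at all and $l_1=1$. Fix an outcome with such an $l_1$.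

**Step 3 (at most one large index beyond $l_1$).** Now we bound the last sum in (5), for all $\xi\ne0$ at once. For $k<k_0$, (7) gives $t_k|\xi|=\frac{t_k}{t_{k+1}}\,t_{k+1}|\xi|\ge R_k$. Suppose $l_1\le k<l<k_0$ with $|\hat\mu(t_k\xi)|>2^{-k}$ and $|\hat\mu(t_l\xi)|>2^{-l}$. Put $u=t_k|\xi|$, $v=t_l|\xi|$. Since $|\hat\mu|$ is even and $2^{-k}>2^{-l}$, both $u$ and $v$ lie in $\Lambda_{2^{-l}}$, and $v\ge R_l$. So $t_k/t_l=u/v\in Q_{2^{-l},R_l}$: the event $B_l$ occurs, with $l\ge\max(l_1,2)$, a contradiction. Hence at most one $k\in[l_1,k_0)$ has $|\hat\mu(t_k\xi)|>2^{-k}$. Bounding by $1$ the terms with $k<l_1$ and this one,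
$$\sum_{k<k_0}|\hat\mu(t_k\xi)|^2\le(l_1-1)+1+\tfrac13.$$

**Step 4 (conclusion).** By (5), for $\xi\ne0$,
$$\sum_k|\hat\mu(t_k\xi)-e^{-\pi t_k^2\xi^2}|^2\le\tfrac{28}3+2(l_1-1)+\tfrac83=12+2(l_1-1)=:A,$$
and for $\xi=0$ every term is $0$. This is (4), and $A=12$ when $l_1=1$. Lemma 1 gives all the assertions. $\blacksquare$

*Remark.* For existence alone no probability is needed. Choose $\theta_1$ arbitrarily; given $\theta_1,\dots,\theta_{l-1}$, the computation of Step 2 shows that the $\theta_l\in[\frac12,1]$ with $t_k/t_l\in Q_{2^{-l},R_l}$ for some $k<l$ form a set of normalized measure at most $2^{-l}<1$, so a good $\theta_l$ exists. Steps 3 and 4 then apply with $l_1=1$.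

## 7. Large frequencies of a Riesz product and their quotients

By (3) we know where $|\hat\mu|$ is large on the integers. We first extend this to real frequencies, then count quotients.

**Lemma 3.** Let $\mu$ be a Riesz product. For every $\delta\in(0,1)$ there are $q\ge0$, $M\ge1$ such that every $x\in\mathbb R$ with $|\hat\mu(x)|>\delta$ is within distance $M$ of $S_q$.

*Proof.* Write $x=n+\theta$ with $n\in\mathbb Z$, $\theta\in[0,1)$. We would like to expand $e(-\theta y)$ in a Fourier series on $[0,1]$, but its periodic extension jumps at the endpoint, and the series is not absolutely convergent. So we repair the jump on a short interval that carries little mass.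

**Step 1 (repairing the jump).** As $\mu(\{1\})=0$, choose $\eta\in(0,\frac12)$ with $\mu([1-\eta,1])\le\delta/8$. Let $g_\theta(y)=e(-\theta y)$ on $[0,1-\eta]$, and let $g_\theta$ be affine on $[1-\eta,1]$ with $g_\theta(1)=1=g_\theta(0)$. Then $|g_\theta|\le1$. Extended periodically, $g_\theta$ is Lipschitz with constant at most $2\pi/\eta$: on the first interval the slope is at most $2\pi$, on the second at most $2/\eta$.

**Step 2 (absolutely summable coefficients, uniformly in $\theta$).** Parseval for $g_\theta'$ gives $\sum_r|2\pi r\,\hat g_\theta(r)|^2\le(2\pi/\eta)^2$, that is, $\sum_rr^2|\hat g_\theta(r)|^2\le\eta^{-2}$. By Cauchy–Schwarz, with $\sum_{|r|>M_0}r^{-2}\le2/M_0$ and $\sum_{r\ne0}r^{-2}=\pi^2/3$,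
$$\sum_{|r|>M_0}|\hat g_\theta(r)|\le\eta^{-1}(2/M_0)^{1/2},\qquad\sum_r|\hat g_\theta(r)|\le G:=1+\eta^{-1}\pi/\sqrt3.$$
Choose an integer $M_0\ge1$ with $\eta^{-1}(2/M_0)^{1/2}\le\delta/4$.

**Step 3 (comparison with integer frequencies).** On $[0,1]$ we have $|g_\theta(y)-e(-\theta y)|\le2\cdot1_{[1-\eta,1]}(y)$, so replacing $e(-\theta y)$ by $g_\theta(y)$ in $\hat\mu(x)=\int e(-ny)e(-\theta y)\,d\mu(y)$ costs at most $\delta/4$. Expanding $g_\theta$,
$$|\hat\mu(x)|\le\tfrac\delta4+\sum_r|\hat g_\theta(r)|\,|\hat\mu(n-r)|\le\tfrac\delta2+G\max_{|r|\le M_0}|\hat\mu(n-r)|.$$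
If $|\hat\mu(x)|>\delta$, then $|\hat\mu(n-r)|>\delta/(2G)$ for some $|r|\le M_0$. Fix $q$ with $2^{-q-1}\le\delta/(2G)$; by (3), $n-r\in S_q$. Finally $|x-(n-r)|\le\theta+|r|\le M_0+1=:M$. $\square$

**Lemma 4.** Every Riesz product satisfies (T).

*Proof.* If $\delta\ge1$ then $\Lambda_\delta=\emptyset$, so assume $\delta<1$ and take $q,M$ from Lemma 3. Let $R\ge M$, $X\ge1$, and let $r=u/v\in Q_{\delta,R}\cap[X,2X]$ with $u,v\in\Lambda_\delta$, $v\ge R$. Let $i\ge0$ be such that $v\in[Y,2Y)$ with $Y=2^iR$; then $u=rv\in[XY,4XY)$. Note $M\le Y$. The plan: for fixed $i$, confine $(u,v)$ to a number of boxes that is a power of $\log Y$, uniformly in $X$, each of relative size about $1/Y$.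

**Step 1 (position of $v$).** By Lemma 3 there is $s\in S_q$ with $|v-s|\le M$, so $|s|\le2Y+M\le3Y$. If $n_J$ is the largest term in $s$, then $|s|\ge n_J/2$ by (1), so $n_J\le6Y$. Since $n_j\ge3^{j-1}$, at most $1+\log_3(6Y)$ indices are available. An element of $S_q$ built from $H$ available indices is a sum of $q$ items from $\{0\}\cup\{\pm n_j\}$, so there are at most $(1+2H)^q$ of them. So there are at most $(3+2\log_3(6Y))^q$ possible $s$.

**Step 2 (position of $u$).** The same count for $u$ would involve $\log(XY)$, which is not bounded in $X$. The remedy is to notice that $u$ is needed only to accuracy comparable to $X$, so terms $n_j\le X$ may be discarded. There is $s'\in S_q$ with $|u-s'|\le M$, so $|s'|\le4XY+M\le5XY$ and, as before, all terms of $s'$ satisfy $n_j\le10XY$. Let $s''$ be the part of the sum $s'$ consisting of terms with $n_j>X$. By (1), $|s'-s''|\le\sum_{n_j\le X}n_j\le\frac32X$, so $|u-s''|\le M+\frac32X\le(M+2)X$. The terms of $s''$ satisfy $X<n_j\le10XY$; since consecutive $n_j$ grow by a factor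 at least $3$, at most $1+\log_3(10Y)$ indices are available. So there are at most $(3+2\log_3(10Y))^q$ possible $s''$, a bound independent of $X$.

**Step 3 (measure).** Fix $(i,s,s'')$. Then $v$ lies in an interval of length at most $2M$ in $[Y,\infty)$, so $\log v$ lies in an interval of length at most $2M/Y$. Also $u$ lies in an interval of length at most $2(M+2)X$ in $[XY,\infty)$, so $\log u$ lies in one of length at most $2(M+2)/Y$. Hence $\log r=\log u-\log v$ lies in an interval of length at most $(4M+4)/Y$. Summing over all triples,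
$$m\bigl(Q_{\delta,R}\cap[X,2X]\bigr)\le\sum_{i\ge0}\bigl(3+2\log_3(10\cdot2^iR)\bigr)^{2q}\,\frac{4M+4}{2^iR}\le C_{q,M}\,R^{-1/2}\sum_{i\ge0}2^{-i/2},$$
where we used $(3+2\log_3(10Z))^{2q}\le C_qZ^{1/2}$ for $Z\ge1$. The right side does not depend on $X$ and tends to $0$ as $R\to\infty$. $\square$

Lemma 4 and Theorem B prove Theorem A: a sequence as asked exists for every Riesz product, in particular for every non-Rajchman one. $\blacksquare$

## 8. A measure without atoms for which every sequence fails

We prove Theorem C. The mechanism is this. Suppose that for $2^n$ scales $t_{k_i}$ and $n$ well-separated frequencies $\omega_m$ the numbers $\hat\mu(t_{k_i}\omega_m)$ are close to signs $z_{i,m}$, with every sign pattern $(z_{i,1},\dots,z_{i,n})$ occurring for some $i$. Then for $f=n^{-1/2}\sum_me(\omega_mx)$, cut off to $[-1,1]$, the norm $\|f\|_2$ stays bounded, but at each $x$ some scale aligns all the signs and gives $n^{-1/2}\sum_m|\cos2\pi\omega_mx|$, of order $\sqrt n$. For $n=2$, four scales with multipliers near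 $(\pm1,\pm1)$ let $\sup_k$ produce $2^{-1/2}(|\cos2\pi\omega_1x|+|\cos2\pi\omega_2x|)$. So we want a $\mu$ without atoms that realizes all sign patterns for *every* fast enough finite sequence of scales. For a single point mass $\hat\mu(s\xi)$ is a pure phase, and a suitable $\xi$ realizes signs. We shall imitate this with many atoms, using simultaneous approximation, and then pass to a limit.

**Kronecker's theorem (continuous form).** Let $\lambda,\beta\in\mathbb R^d$ be such that $h\in\mathbb Z^d$, $h\cdot\lambda=0$ imply $h\cdot\beta\in\mathbb Z$. Then for all $\varepsilon\in(0,\frac12)$ and all $W$ there is $\xi\ge W$ with $\|\xi\lambda_j-\beta_j\|<\varepsilon$ (distance to $\mathbb Z$) for all $j$.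

*Proof.* Let $F(x)=\prod_{j=1}^d(\frac12+\frac12\cos2\pi x_j)^P=\prod_j\cos^{2P}(\pi x_j)$. It is a trigonometric polynomial with Fourier coefficients $\ge0$, and $\hat F(0)=(\binom{2P}P4^{-P})^d\ge(2P+1)^{-d}$, because $\binom{2P}P$ is the largest of the $2P+1$ binomial coefficients that sum to $4^P$. The mean of $e(c\,\xi)$ over $\xi\in[W,W+T]$ tends to $1$ if $c=0$ and to $0$ otherwise. So the mean of $F(\xi\lambda-\beta)=\sum_h\hat F(h)e(-h\cdot\beta)e(\xi\,h\cdot\lambda)$ tends, as $T\to\infty$, to $\sum_{h\cdot\lambda=0}\hat F(h)e(-h\cdot\beta)=\sum_{h\cdot\lambda=0}\hat F(h)\ge\hat F(0)$. If the claim failed, every $\xi\ge W$ would have some $j$ with $\|\xi\lambda_j-\beta_j\|\ge\varepsilon$, so $F(\xi\lambda-\beta)\le\cos^{2P}(\pi\varepsilon)$. Then $\cos^{2P}(\pi\varepsilon)\ge(2P+1)^{-d}$ for all $P$, which is false for large $P$. $\square$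

**Notation.** For $n\ge1$ put $L_n=2^n$, $\varepsilon_n=\frac1{20n}$, and enumerate $\{\pm1\}^n=\{(z_{i,1},\dots,z_{i,n}):1\le i\le L_n\}$. For $j\ge n$ let $F_j=140j^2$ and
$$K_{n,j}=\{s\in(0,\infty)^{L_n}:\ s_1=1,\ 140n\le s_i/s_{i+1}\le F_j\ (1\le i<L_n)\}.$$
This set is compact, being the continuous image of the box of ratios; its elements satisfy $0<s_i\le1$.

**Lemma 5.** Let $x_1,\dots,x_N\in(0,1)$ be algebraically independent over $\mathbb Q$, $\alpha=\frac1N\sum_r\delta_{x_r}$, $N\ge L_n/\varepsilon_n$. For every $s\in K_{n,j}$, $z\in\{\pm1\}^{L_n}$ and $W$ there is $\xi\ge W$ with $|\hat\alpha(s_i\xi)-z_i|<4\varepsilon_n$ for all $i$.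

*Proof.* Write $L=L_n$, $\varepsilon=\varepsilon_n$, $\varepsilon'=\varepsilon/7=\frac1{140n}$.

**Step 1 (a single atom).** We find $y\in\mathbb R$ with $|e(-s_iy)-z_i|\le\varepsilon$ for all $i$. Let $\zeta_i=0$ if $z_i=1$ and $\zeta_i=\frac12$ if $z_i=-1$, so $e(-\zeta_i)=z_i$. For instance, if $s=(1,\frac1{140})$ and $z=(1,-1)$, then $y=70$ works exactly. In general let $J_L$ be an interval of length $2\varepsilon'/s_L$ on which $s_Ly\in\zeta_L+[-\varepsilon',\varepsilon']$. Given a closed interval $J_{i+1}$ of length $2\varepsilon'/s_{i+1}$, the image $s_iJ_{i+1}$ has length at least $2\varepsilon'\cdot140n=2$. It therefore contains $p+\zeta_i+[-\varepsilon',\varepsilon']$ for some $p\in\mathbb Z$ (the admissible centers fill an interval of length at least $2-2\varepsilon'\ge1$). Let $J_i\subset J_{i+1}$ be the corresponding interval, of length $2\varepsilon'/s_i$. Any $y\in J_1$ lies in all $J_i$, so $s_iy$ is within $\varepsilon'$ of $\zeta_i$ modulo $1$, and $|e(-s_iy)-z_i|\le2\pi\varepsilon'\le\varepsilon$.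

**Step 2 (most atoms do not interact with $s$).** The numbers $s_i$ are arbitrary reals and may be algebraically related to the $x_r$; we show that at most $L$ atoms are spoiled. Let $k=\mathbb Q(s_1,\dots,s_L)$. Since transcendence degrees add in towers,
$$\mathrm{trdeg}_k\,k(x_1,\dots,x_N)\ge N-\mathrm{trdeg}_{\mathbb Q}\,k\ge N-L.$$
A transcendence basis can be chosen among the $x_r$: there is $I\subset\{1,\dots,N\}$ with $|I|\ge N-L\geq 1$ and $(x_r)_{r\in I}$ algebraically, in particular linearly, independent over $k$.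

**Step 3 (all good atoms imitate the single atom).** Apply Kronecker's theorem to $\lambda=(s_ix_r)$ and $\beta=(s_iy)$, indexed by $i\le L$, $r\in I$. Its hypothesis holds: if integers $h_{ir}$ satisfy $\sum_{i,r}h_{ir}s_ix_r=0$, then $\sum_ih_{ir}s_i=0$ for each $r\in I$ by linear independence over $k$, hence $\sum_{i,r}h_{ir}s_iy=0\in\mathbb Z$. With tolerance $\varepsilon/(2\pi)$ we get $\xi\ge W$ with $|e(-\xi s_ix_r)-e(-s_iy)|<\varepsilon$ for all $i\le L$, $r\in I$. Atoms in $I$ then contribute an error below $2\varepsilon$, and the at most $L$ others an error at most $2$ each: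
$$|\hat\alpha(s_i\xi)-z_i|<2\varepsilon+\frac{2L}N\le4\varepsilon.\qquad\square$$

**Bounded frequencies.** For $s\in K_{n,j}$, apply Lemma 5 $n$ times with $z=(z_{i,m})_i$, $m=1,\dots,n$, and $W=n$, then $W=\xi_1+n$, and so on. This gives
$$n\le\xi_1,\quad\xi_{m+1}\ge\xi_m+n,\quad|\hat\alpha(s_i\xi_m)-z_{i,m}|<4\varepsilon_n\quad(i\le L_n,\ m\le n).\tag{8}$$
For fixed $\xi_1,\dots,\xi_n$ the last condition is open in $s$. By compactness of $K_{n,j}$, finitely many choices of $(\xi_1,\dots,\xi_n)$ serve all $s\in K_{n,j}$. So there is $\Xi<\infty$ such that for every $s\in K_{n,j}$ the $\xi_m$ in (8) can be chosen at most $\Xi$.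

**Construction of $\mu$.** Inductively choose integers $N_j\ge20j\,2^j$ with $N_{j+1}$ a multiple of $N_j$, $N_{j+1}\ge2N_j$, and measures $\alpha_j=N_j^{-1}\sum_r\delta_{x^{(j)}_r}$ with $x^{(j)}_1,\dots,x^{(j)}_{N_j}$ algebraically independent over $\mathbb Q$ (hence distinct). The atoms of $\alpha_1$ lie in $(\frac14,\frac34)$. Given $\alpha_j$, let $d_j>0$ be the minimal distance between its atoms. Since $N_j\ge L_j/\varepsilon_j\ge L_n/\varepsilon_n$ for $n\le j$, the previous paragraph applies to $\alpha=\alpha_j$ and all $n\le j$; let $\Xi_j\ge1$ be a bound valid for all $K_{n,j}$, $n\le j$. Let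
$$r_j=2^{-j-3}\min\Bigl(1,\ d_1,\dots,d_j,\ \frac{\varepsilon_j}{2\pi\max(\Xi_1,\dots,\Xi_j)}\Bigr).$$
Obtain $\alpha_{j+1}$ by replacing each atom of $\alpha_j$ by $N_{j+1}/N_j$ atoms of mass $1/N_{j+1}$ within distance $r_j$ of it, all of them jointly algebraically independent. This is possible: choosing them one after another, only the countably many reals algebraic over the field generated by the previous ones are excluded.

The minimum defining $r_i$ does not increase with $i$, so
$$\sum_{i\ge j}r_i\le2^{-j-2}\min\Bigl(1,\ d_j,\ \frac{\varepsilon_j}{2\pi\,\Xi_j}\Bigr).\tag{9}$$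
From $\alpha_j$ to $\alpha_{j'}$, $j'>j$, every bit of mass moves a distance at most $\sum_{i\ge j}r_i\to0$. So integrals of Lipschitz functions form Cauchy sequences, and $\mu=\lim\alpha_j$ exists weakly. By (9) with $j=1$ it is supported in $[\frac18,\frac78]$.

**Step 1 (no atoms).** By (9), $\sum_{i\ge j}r_i\le d_j/4$. So for $j'\ge j$ each closed interval $[x^{(j)}_r-\frac{d_j}4,x^{(j)}_r+\frac{d_j}4]$ has $\alpha_{j'}$-mass at least $1/N_j$. Weak limits do not lose mass on closed sets, so each has $\mu$-mass at least $1/N_j$. There are $N_j$ of these intervals and they are pairwise disjoint, so each has mass exactly $1/N_j$ and together they carry $\mu$. Hence no point has mass exceeding $1/N_j$, and $N_j\to\infty$.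

**Step 2 ($\hat\mu$ inherits the sign patterns).** Since $|e(-\xi x)-e(-\xi x')|\le2\pi|\xi||x-x'|$, for $|\xi|\le\Xi_j$ we get from (9)
$$|\hat\mu(\xi)-\hat\alpha_j(\xi)|\le2\pi|\xi|\sum_{i\ge j}r_i\le\varepsilon_j.\tag{10}$$

Now suppose, for contradiction, that $t_k\to0$, $t_k>0$, and $T_kf:=C_{t_k}\mu*f\to f$ a.e. for all $f\in L^2(\mathbb R)$. Discard finitely many terms so that $t_k\le1$.

**Step 3 (convergence forces a uniform bound).** We show that there is $\lambda$ with
$$\bigl|\{x\in[0,1]:\ \sup_k|T_kf|>\lambda\|f\|_2\}\bigr|\le\tfrac14\qquad\text{for all }f\in L^2(\mathbb R).\tag{11}$$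
This is the Banach principle. Since $T_kf$ converges a.e., $\sup_k|T_kf|<\infty$ a.e. on $[0,1]$. So the sets $A_N=\{f\in L^2:|\{x\in[0,1]:\sup_k|T_kf|>N\}|\le\frac18\}$, $N=1,2,\dots$, cover $L^2$. Each is closed: let $f_i\in A_N$, $f_i\to f$ in $L^2$. For each $K$, along a subsequence $\max_{k\le K}|T_kf_i|\to\max_{k\le K}|T_kf|$ a.e., because each $T_k$ is an $L^2$ contraction. So $1_{\{\max_{k\le K}|T_kf|>N\}}\le\liminf_i1_{\{\max_{k\le K}|T_kf_i|>N\}}$ a.e., and by Fatou $|\{x\in[0,1]:\max_{k\le K}|T_kf|>N\}|\le\frac18$. Let $K\to\infty$. By Baire, some $A_N$ contains a closed ball of radius $\rho>0$ about some $f_0$. For $\|h\|_2\le\rho$, writing $h=(f_0+h)-f_0$ gives $\sup_k|T_kh|\le2N$ on $[0,1]$ outside a set of measure at most $\frac14$. Scaling, (11) holds with $\lambda=2N/\rho$.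

**Step 4 (frequencies for the given scales).** Fix $n$. Since $t_k\to0$, choose $k_1<\dots<k_{L_n}$ with $t_{k_i}/t_{k_{i+1}}\ge140n$, and then $j\ge n$ with all these ratios at most $F_j$. Put $s_i=t_{k_i}/t_{k_1}$, so $s=(s_i)\in K_{n,j}$. Take $\xi_1<\dots<\xi_n\le\Xi_j$ as in (8) for $\alpha_j$, and put $\omega_m=\xi_m/t_{k_1}$. Then $t_{k_i}\omega_m=s_i\xi_m\in[0,\Xi_j]$, so by (8) and (10)
$$|\hat\mu(t_{k_i}\omega_m)-z_{i,m}|\le4\varepsilon_n+\varepsilon_j\le5\varepsilon_n=\tfrac1{4n}.\tag{12}$$
Because $t_{k_1}\le1$, also $\omega_1\ge n$ and $\omega_{m+1}-\omega_m\ge n$.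

**Step 5 (a function of bounded norm).** Let $f=n^{-1/2}1_{[-1,1]}(x)\sum_{m\le n}e(\omega_mx)$. Since $|\int_{-1}^1e(\Delta x)\,dx|\le\frac1{\pi|\Delta|}$ and the frequencies differ by at least $n$,
$$\|f\|_2^2\le\frac1n\Bigl(2n+n^2\cdot\frac1{\pi n}\Bigr)=2+\frac1\pi\le3.$$
For $x\in[0,1]$ and $y\in[0,1]$ we have $x-t_ky\in[-1,1]$, so the cutoff is invisible: $T_{k_i}f(x)=n^{-1/2}\sum_m\hat\mu(t_{k_i}\omega_m)e(\omega_mx)$. By (12),
$$\Bigl|T_{k_i}f(x)-n^{-1/2}\sum_mz_{i,m}e(\omega_mx)\Bigr|\le n^{-1/2}\cdot n\cdot\frac1{4n}\le\frac14\qquad(x\in[0,1],\ i\le L_n).$$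

**Step 6 (the maximal function is large).** Given $x\in[0,1]$, choose $i$ so that $z_{i,m}\cos(2\pi\omega_mx)=|\cos(2\pi\omega_mx)|$ for all $m$; this is possible because all sign patterns are listed. Taking real parts and using $|c|\ge c^2$ for $|c|\le1$,
$$\sup_k|T_kf(x)|\ge\frac1{\sqrt n}\sum_m|\cos2\pi\omega_mx|-\frac14\ge\frac1{\sqrt n}\sum_m\cos^2(2\pi\omega_mx)-\frac14=\frac{\sqrt n}2+\frac1{2\sqrt n}\sum_m\cos(4\pi\omega_mx)-\frac14.$$
We check that the oscillating sum is usually small. By product-to-sum formulas and $|\int_0^1\cos(4\pi\Delta x)\,dx|\le\frac1{4\pi|\Delta|}$, applied to $\Delta=\omega_m\pm\omega_{m'}$ with $|\Delta|\ge n$, each off-diagonal term of $\int_0^1(\sum_m\cos4\pi\omega_mx)^2dx$ is at most $\frac1{4\pi n}$ in absolute value, and each diagonal term is at most $1$. So the integral is at most $n+n^2\cdot\frac1{4\pi n}\le2n$. By Chebyshev, $|\sum_m\cos4\pi\omega_mx|\le2\sqrt n$ outside a subset of $[0,1]$ of measure at most $\frac{2n}{4n}=\frac12$. Hence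
$$\sup_k|T_kf|\ge\frac{\sqrt n}2-1-\frac14=\frac{\sqrt n}2-\frac54\quad\text{on a subset of }[0,1]\text{ of measure at least }\tfrac12,$$
while $\|f\|_2\le\sqrt3$. When $n$ is so large that $\frac{\sqrt n}2-\frac54>\sqrt3\,\lambda$, this contradicts (11). $\blacksquare$
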